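\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A relation identity that fails in a\\ congruence distributive variety}


\begin{abstract}
Congruence distributivity of a variety is equivalent to the inclusion
$\alpha(S\circ T)\subseteq \alpha S\circ_k\alpha T$ for some $k$, where $\alpha$
ranges over congruences and $S,T$ over reflexive admissible relations. We show that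
$\alpha$ cannot be replaced by an arbitrary reflexive admissible relation $R$: there
is a variety with a $5$-ary near-unanimity term in which
$R(S\circ T)\subseteq RS\circ_k RT$ holds for no $k$. The failure takes place in one
algebra on the rationals, where $R$ is a compatible linear order, $S$ its converse,
and $T$ a congruence whose classes are not convex. The example is sharp: two directed
J\'onsson terms (in particular, a $4$-ary near-unanimity term) imply the inclusion
with $k=12$, while three do not imply it for any $k$. Finally, in a locally finite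
congruence distributive variety the inclusion holds, for a suitable $k$, whenever $R$
is transitive.
\end{abstract}

\section{The question and the answer}

A binary relation $R$ on (the universe of) an algebra $\mathbf A$ is \emph{reflexive}
if it contains the identity relation. It is \emph{admissible}, or \emph{compatible},
if it is a subuniverse of $\mathbf A^2$, that is, if it is preserved by all basic
operations of $\mathbf A$; it is then preserved by all term operations as well. We
write $RS$ for the intersection $R\cap S$, and $R^{-1}$ for the converse of $R$.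
Compositions are read from left to right: $a\,(S\circ T)\,c$ means that $a\,S\,b\,T\,c$
for some $b$. For $k\ge1$,
\[
S\circ_k T \;=\; S\circ T\circ S\circ T\circ\cdots\qquad(k\text{ factors}).
\]
Intersections and converses of reflexive admissible relations are again reflexive and
admissible. A congruence is an admissible equivalence relation; a tolerance is a
reflexive, symmetric, admissible relation.

A variety $\mathcal V$ is \emph{congruence distributive} if
$\alpha(\beta\vee\gamma)=\alpha\beta\vee\alpha\gamma$ for all congruences
$\alpha,\beta,\gamma$ of an algebra in $\mathcal V$; the join $\beta\vee\gamma$ is the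
transitive closure of $\beta\cup\gamma$. It is known that $\mathcal V$ is congruence
distributive if and only if, for some $k$, it satisfies
\begin{equation}\label{eq:alpha}
\alpha(S\circ T)\subseteq \alpha S\circ_k \alpha T ,
\end{equation}
where $\alpha$ ranges over congruences (equivalently, over tolerances) and $S,T$ over
reflexive admissible relations. So two of the three relations need not be symmetric or
transitive. It is natural to free the third one too and to consider
\begin{equation}\label{eq:R}
R(S\circ T)\subseteq RS\circ_k RT ,
\end{equation}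
where \emph{all} of $R,S,T$ range over the reflexive admissible relations of algebras
in $\mathcal V$. If $\mathcal V$ satisfies \eqref{eq:R} for some $k$, then it
satisfies \eqref{eq:alpha} for the same $k$ and is congruence distributive.
Lipparini~\cite{Lip} asked about the converse: \emph{does every congruence distributive
variety satisfy \eqref{eq:R} for some $k$?}

An operation $u$ of arity $m\ge3$ is a \emph{near-unanimity} operation if $u(t)=x$
whenever at least $m-1$ of the entries of $t$ are equal to $x$; for $m=3$ it is called
a \emph{majority} operation. A near-unanimity (or majority) term of a variety is a term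
that induces such an operation on every algebra of the variety. If $\mathcal V$ has a
majority term, then \eqref{eq:R} holds with $k=2$ (Example~\ref{ex:maj}). In general,
however, the answer is negative.

\begin{theorem}\label{thm:main}
There are an algebra $\mathbf M=(\mathbb Q;u)$, with $u$ a $5$-ary near-unanimity
operation, and a congruence $\tau$ of $\mathbf M$ such that
\begin{itemize}
\item the variety generated by $\mathbf M$ is congruence distributive;
\item the relations $R={\le}$, $S={\ge}$ and $T=\tau$ are reflexive and admissible on
$\mathbf M$, and some pair $(a,c)\in R(S\circ T)$ is not in the congruence generated by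
$RS\cup RT$. In particular, $(a,c)\notin RS\circ_k RT$ for every $k$.
\end{itemize}
Hence the variety generated by $\mathbf M$ satisfies \eqref{eq:R} for no $k$.
\end{theorem}

To measure how far from the positive cases this is, we use \emph{directed J\'onsson
terms}. A variety, or a single algebra, has directed J\'onsson terms $d_1,\dots,d_n$,
$n\ge1$, if these are ternary terms for which it satisfies
\begin{equation}\label{eq:dJ}
\begin{gathered}
d_i(x,y,x)=x\quad(1\le i\le n),\qquad d_1(x,x,z)=x,\qquad d_n(x,z,z)=z,\\
d_i(x,z,z)=d_{i+1}(x,x,z)\quad(1\le i<n).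
\end{gathered}
\end{equation}
For $n=1$ these are the equations of a majority term. A theorem of Kazda, Kozik,
McKenzie and Moore~\cite{KKMM} says that every congruence distributive variety has
directed J\'onsson terms $d_1,\dots,d_n$ for some $n$.

\begin{theorem}\label{thm:two}
If $\mathcal V$ has directed J\'onsson terms $d_1,d_2$, then $\mathcal V$ satisfies
$R(S\circ T)\subseteq RS\circ_{12}RT$ for all reflexive admissible $R,S,T$.
\end{theorem}

\begin{corollary}\label{cor:thresholds}
\textup{(i)} Let $n\ge1$. Every variety with directed J\'onsson terms $d_1,\dots,d_n$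
satisfies \eqref{eq:R} for some $k$ if and only if $n\le2$.

\textup{(ii)} Let $m\ge3$. Every variety with an $m$-ary near-unanimity term satisfies
\eqref{eq:R} for some $k$ if and only if $m\le4$.
\end{corollary}

In Theorem~\ref{thm:main} the relation $R$ is transitive. A counterexample with
transitive $R$ cannot exist in a locally finite variety:

\begin{theorem}\label{thm:lf}
Let $\mathcal V$ be a locally finite congruence distributive variety, and let $N$ be
the size of its free algebra on $3$ generators. Then $\mathcal V$ satisfies
$R(S\circ T)\subseteq RS\circ_{2N}RT$ for all reflexive admissible $R,S,T$ with $R$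
transitive.
\end{theorem}

We do not claim that $12$ is optimal in Theorem~\ref{thm:two}, and we do not settle the
case of locally finite varieties and non-transitive $R$.

\section{Two tools: paths and squeezing}

Let $a\,R\,c$ and $a\,S\,b\,T\,c$. To prove \eqref{eq:R} one must connect $a$ to $c$
by a path, of bounded length, whose steps lie in $RS$ or in $RT$. Directed J\'onsson
terms readily give paths with steps in $S$ or $T$.

\begin{lemma}[Path lemma]\label{lem:path}
Let $d_1,\dots,d_n$ be directed J\'onsson terms of an algebra, let
$v=v_0,v_1,\dots,v_m=c$ be elements, and list the elements $d_i(v,v_j,c)$ for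
$i=1,\dots,n$ and, within each $i$, for $j=0,\dots,m$. The list starts with $v$ and
ends with $c$. Two consecutive entries are either equal or of the form
$d_i(v,v_j,c)$, $d_i(v,v_{j+1},c)$, and in the latter case they are $P$-related for
each reflexive admissible $P$ with $v_j\,P\,v_{j+1}$. If $Q$ is reflexive and
admissible and $v\,Q\,c$, then $v\,Q\,w\,Q\,c$ for every entry $w$.
\end{lemma}

\begin{proof}
The first entry is $d_1(v,v,c)=v$ and the last is $d_n(v,c,c)=c$. The last entry of
block $i<n$ is $d_i(v,c,c)=d_{i+1}(v,v,c)$, the first entry of block $i+1$. Inside a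
block, use that $d_i$ preserves $P$ and that $P$ is reflexive. Finally,
$v=d_i(v,v_j,v)\,Q\,d_i(v,v_j,c)\,Q\,d_i(c,v_j,c)=c$.
\end{proof}

When $Q=\alpha$ is a congruence, all entries of the list are $\alpha$-related to $v$,
hence to each other, and every step of the path is automatically in $\alpha$. This has
two consequences. First, \emph{a variety with directed J\'onsson terms is congruence
distributive}: if $(a,c)\in\alpha(\beta\vee\gamma)$, take a path from $a$ to $c$ with
steps in $\beta\cup\gamma$; the list of Lemma~\ref{lem:path} is a path from $a$ to $c$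
with steps in $\alpha\beta\cup\alpha\gamma$, so $(a,c)\in\alpha\beta\vee\alpha\gamma$;
the other inclusion is trivial. Second, applied to the path $a\,S\,b\,T\,c$, the lemma
gives \eqref{eq:alpha} with $k=2n$.

For a general $R$ we still know that $a\,R\,w\,R\,c$ for every entry $w$, but this
does not make consecutive entries $R$-related. This is the whole difficulty. At the
two ends of the path it can be overcome by the following observation.

\begin{lemma}[Squeezing]\label{lem:squeeze}
Let $f$ be a ternary term with $f(x,x,z)=x$ and $f(x,y,x)=x$, and let $P,Q$ be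
reflexive and admissible.
\begin{itemize}
\item[\textup{(out)}] If $x\,P\,y$ and $x\,Q\,z$, then $(x,\,f(x,y,z))\in PQ$.
\item[\textup{(in)}] If $y\,P\,x$ and $z\,Q\,x$, then $(f(x,y,z),\,x)\in PQ$.
\end{itemize}
\end{lemma}

\begin{proof}
For (out), $x=f(x,x,z)\,P\,f(x,y,z)$ and $x=f(x,y,x)\,Q\,f(x,y,z)$. For (in),
$f(x,y,z)\,P\,f(x,x,z)=x$ and $f(x,y,z)\,Q\,f(x,y,x)=x$.
\end{proof}

\begin{example}[Majority]\label{ex:maj}
Let $d$ be a majority term. Both $d(x,y,z)$ and $f(x,y,z)=d(z,y,x)$ satisfy the
hypothesis of Lemma~\ref{lem:squeeze}. If $a\,R\,c$ and $a\,S\,b\,T\,c$, then (out)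
gives $(a,d(a,b,c))\in RS$, and (in), applied to $f(c,b,a)=d(a,b,c)$ with $b\,T\,c$ and
$a\,R\,c$, gives $(d(a,b,c),c)\in RT$. So \eqref{eq:R} holds with $k=2$.
\end{example}

With more terms, $d_1$ allows squeezing next to $a$, and $d_n$ next to $c$, but the
inner steps of the path get no such help.

\section{A nonconvex congruence}

\subsection*{Where to look}

We want the right-hand side of \eqref{eq:R} to be small. A drastic choice makes $RS$
trivial: let $R$ be a compatible linear order and $S$ its converse.

\begin{lemma}[Order test]\label{lem:test}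
Let $\le$ be a compatible linear order and $\tau$ a congruence on an algebra, and
suppose that $b<a<c$ with $b\,\tau\,c$ but not $a\,\tau\,c$. Let $R={\le}$, $S={\ge}$
and $T=\tau$. Then $(a,c)\in R(S\circ T)$, but $(a,c)$ is not in the congruence
generated by $RS\cup RT$, and $(a,c)\notin RS\circ_kRT$ for every $k$.
\end{lemma}

\begin{proof}
We have $a\le c$ and $a\ge b\,\tau\,c$. On the other hand, $RS$ is the identity
relation and $RT\subseteq\tau$. So the congruence generated by $RS\cup RT$ is contained
in $\tau$, and so is each $RS\circ_kRT$; but $(a,c)\notin\tau$.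
\end{proof}

So it suffices to find a compatible linear order and a congruence with a class that is
not convex, on an algebra generating a congruence distributive variety. A majority term
excludes this by Example~\ref{ex:maj}, and a $4$-ary near-unanimity term excludes it by
Corollary~\ref{cor:thresholds}. We use a $5$-ary near-unanimity operation $u$ on
$\mathbb Q$ that preserves the usual order.

What must $u$ look like? Let $t\in\mathbb Q^5$ have sorted entries
$t_{(1)}\le\dots\le t_{(5)}$. Since $u$ preserves $\le$, we must have
\begin{equation}\label{eq:window}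
t_{(2)}\le u(t)\le t_{(4)} .
\end{equation}
Indeed, replacing every entry of $t$ except one smallest by $t_{(2)}$ gives a tuple
that is coordinatewise below $t$ and has at least four entries $t_{(2)}$; the other
bound is dual. The median $t_{(3)}$ satisfies \eqref{eq:window} but does not preserve
nonconvex equivalences: if $b<a<c$ and $b\,\tau\,c$ but not $a\,\tau\,b$, then
$(b,b,a,c,c)$ and $(b,b,a,b,b)$ are coordinatewise $\tau$-related, but their medians $a$
and $b$ are not. To respect an equivalence $\tau$ with two classes, we want $u(t)$ to
lie in the class containing the majority of the entries of $t$. Suppose that both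
classes are dense. If $t_{(2)}<t_{(4)}$, then there are points of the desired class
strictly between $t_{(2)}$ and $t_{(4)}$. If $t_{(2)}=t_{(4)}$, then $u(t)$ is forced,
but three of the five entries are equal to this value, so it is in the desired class.
This is what arity $5$ provides. It remains to make the choices monotonically, and this
can be done one tuple at a time.

\subsection*{Construction of $u$}

Fix a map $\chi:\mathbb Q\to\{0,1\}$ such that $\chi^{-1}(0)$ and $\chi^{-1}(1)$ are
dense in $\mathbb Q$. For example, let $\chi(q)=0$ if and only if the denominator of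
$q$ in lowest terms is odd: class $0$ contains all fractions $i/3^r$, and class $1$
all fractions $i/2^r$ with $i$ odd and $r\ge1$. Let $\tau$ be the kernel of $\chi$,
\[
\tau=\{(x,y):\chi(x)=\chi(y)\}.
\]
For $t\in\mathbb Q^5$ let $\mu(t)\in\{0,1\}$ be the majority value among
$\chi(t_1),\dots,\chi(t_5)$. For $s,t\in\mathbb Q^5$ write $s\le t$ for the
coordinatewise order. If $s\le t$, then $s_{(i)}\le t_{(i)}$ for all $i$: at least $i$
entries of $t$ are at most $t_{(i)}$, and so are the corresponding entries of $s$.

Call $t$ \emph{degenerate} if $t_{(2)}=t_{(4)}$. For degenerate $t$ we put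
$u(t)=t_{(2)}$. Then $t_{(2)}=t_{(3)}=t_{(4)}=u(t)$, so at least three entries equal
$u(t)$ and $\chi(u(t))=\mu(t)$.

The set $\mathbb Q^5$ is countable. Enumerate the nondegenerate tuples as
$t^1,t^2,\dots$ without repetition. We define $u(t^k)$ recursively so that, for every
$k$,
\begin{enumerate}
\item[(1)] $t^k_{(2)}<u(t^k)<t^k_{(4)}$;
\item[(2)] $\chi(u(t^k))=\mu(t^k)$;
\item[(3)] for all $i,j\le k$ with $i\ne j$ and $t^i\le t^j$, we have
$u(t^i)<u(t^j)$.
\end{enumerate}
The strict inequality in (3) is there to leave room for later choices. Suppose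
$u(t^1),\dots,u(t^{k-1})$ are already defined so that (1)--(3) hold for all smaller
indices, write $t=t^k$, and let
\[
\ell=\max\bigl(\{t_{(2)}\}\cup\{u(t^i): i<k,\ t^i\le t\}\bigr),\qquad
r=\min\bigl(\{t_{(4)}\}\cup\{u(t^j): j<k,\ t\le t^j\}\bigr).
\]
Then $\ell<r$, because each candidate for $\ell$ is less than each candidate for $r$:
\begin{itemize}
\item $t_{(2)}<t_{(4)}$, since $t$ is nondegenerate;
\item if $t\le t^j$, then $t_{(2)}\le t^j_{(2)}<u(t^j)$ by (1);
\item if $t^i\le t$, then $u(t^i)<t^i_{(4)}\le t_{(4)}$ by (1);
\item if $t^i\le t\le t^j$, then $t^i\le t^j$, and $i\ne j$, since otherwise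
$t=t^i$ against the enumeration without repetition; so $u(t^i)<u(t^j)$ by (3).
\end{itemize}
By density, choose $u(t)$ in the open interval $(\ell,r)$ with $\chi(u(t))=\mu(t)$.
Then (1)--(3) hold for $k$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The operation $u$ is a near-unanimity operation.} If at least four entries of
$t$ equal $x$, then $t_{(2)}=t_{(4)}=x$, so $t$ is degenerate and $u(t)=x$.

\emph{The order $\le$ is admissible.} Let $s\le t$ with $s\ne t$. If both are
degenerate, then $u(s)=s_{(2)}\le t_{(2)}=u(t)$. If only $s$ is degenerate, then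
$u(s)=s_{(2)}\le t_{(2)}<u(t)$ by (1). If only $t$ is degenerate, then
$u(s)<s_{(4)}\le t_{(4)}=u(t)$ by (1). If neither is degenerate, then $u(s)<u(t)$ by
(3). It follows that the converse $\ge$ is admissible as well.

\emph{The relation $\tau$ is a congruence}, since $\chi(u(t))=\mu(t)$ for all $t$, and
$\mu(t)$ depends only on $\chi(t_1),\dots,\chi(t_5)$.

\emph{The variety generated by $\mathbf M=(\mathbb Q;u)$ is congruence distributive.}
The near-unanimity equations hold throughout this variety. The terms
\[
d_1(x,y,z)=u(x,x,x,y,z),\quad d_2(x,y,z)=u(x,x,y,z,z),\quad d_3(x,y,z)=u(x,y,z,z,z)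
\]
are directed J\'onsson terms: setting $z=x$ leaves at least four entries $x$, so
$d_i(x,y,x)=x$; moreover,
\begin{gather*}
d_1(x,x,z)=u(x,x,x,x,z)=x,\qquad d_3(x,z,z)=u(x,z,z,z,z)=z,\\
d_1(x,z,z)=u(x,x,x,z,z)=d_2(x,x,z),\qquad
d_2(x,z,z)=u(x,x,z,z,z)=d_3(x,x,z).
\end{gather*}
Congruence distributivity was derived from directed J\'onsson terms after
Lemma~\ref{lem:path}.

\emph{The identity fails.} By density, there are $b<a<c$ with
$\chi(b)=\chi(c)\ne\chi(a)$; with the specific $\chi$ above, $b=0$, $a=1/2$, $c=1$ will
do. Lemma~\ref{lem:test} gives the second item of the theorem and the failure of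
\eqref{eq:R} for every $k$.
\end{proof}

\section{Two directed J\'onsson terms}

\subsection*{Reduction to half of the path}

Let $d_1,d_2$ be directed J\'onsson terms. It is convenient to treat the two ends of
the path symmetrically, so we put
\[
p(x,y,z)=d_1(x,y,z),\qquad q(x,y,z)=d_2(z,y,x).
\]
The equations \eqref{eq:dJ} become
\begin{equation}\label{eq:pq}
p(x,x,z)=p(x,y,x)=x,\qquad q(x,x,z)=q(x,y,x)=x,\qquad p(x,z,z)=q(z,x,x).
\end{equation}
In particular, Lemma~\ref{lem:squeeze} applies to both $p$ and $q$. For given reflexive
admissible $R,S,T$ we write $X=RS$ and $Y=RT$; these are reflexive and admissible.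

Let $a\,R\,c$ and $a\,S\,b\,T\,c$. The path of Lemma~\ref{lem:path}, with squeezing at
both ends, is
\begin{equation}\label{eq:skeleton}
a\;X\;p(a,b,c)\;T\;h\;S\;q(c,b,a)\;Y\;c,\qquad\text{where }h=p(a,c,c)=q(c,a,a),
\end{equation}
and $a\,R\,h\,R\,c$. Only the two middle steps are not known to be in $R$. The right
half of \eqref{eq:skeleton} presents the following problem: given $h\,R\,c$ and
$h\,S\,m\,Y\,c$, find a path from $h$ to $c$ with steps in $X$ or $Y$. The left half is
its mirror image. So it suffices to solve the original problem under the stronger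
hypothesis that the second step is in $Y$, not only in $T$.

\subsection*{The order case}

We first solve this problem in the setting of the order test, where $R={\le}$,
$S={\ge}$ and $T=\tau$, so that $X$ is equality. We use the letters $a,b,c$ again. The
idea is the following. Given $b\le a\le c$ with $b\,\tau\,c$, we construct elements
$c',g$ such that $b\le a\le c'\le g$, with $b\,\tau\,c'$, $c'\,\tau\,c$ and
$a\,\tau\,g$. So the alternation of classes is continued upward. Then $a$ lies between
two elements of the class of $c$, and $c'$ lies between two elements of the class of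
$a$, so that we can squeeze at both places, with $p$ and $q$ respectively.

\begin{proposition}\label{prop:order}
If an algebra has directed J\'onsson terms $d_1,d_2$ and a compatible linear order,
then all classes of each of its congruences $\tau$ are convex.
\end{proposition}

\begin{proof}
Let $b\le a\le c$ and $b\,\tau\,c$; we show $a\,\tau\,c$. Let
\[
c'=p(c,a,b),\qquad g=p(c,a,a).
\]
Then $c'\,\tau\,p(c,a,c)=c$; also $a=p(a,a,b)\le p(c,a,b)=c'$, and $c'\le g$ since
$b\le a$. Moreover, (out) for $q$ with $a\ge b$ and $a\le c$ yields $q(a,b,c)=a$, so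
\[
a=q(a,b,c)\;\tau\;q(a,c,c)=p(c,a,a)=g .
\]
We now have $b\le a\le c'\le g$ with $a\,\tau\,g$ and $b\,\tau\,c\,\tau\,c'$. By (out)
for $p$ with $a\ge b$ and $a\le c'$, we get $p(a,b,c')=a$. By (in) for $q$ with
$g\ge c'$ and $a\le c'$, we get $q(c',g,a)=c'$. The last equation of \eqref{eq:pq}
links the two:
\[
a=p(a,b,c')\;\tau\;p(a,c',c')=q(c',a,a)\;\tau\;q(c',g,a)=c'\;\tau\;c. \qedhere
\]
\end{proof}

\subsection*{The general case}

The same two auxiliary elements work in general. What changes is that each equality
obtained by squeezing becomes a step in $X$, and that these steps must be carried along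
inside the terms.

\begin{lemma}\label{lem:A}
If $a\,R\,c$, $a\,S\,b$ and $b\,Y\,c$, then $(a,c)\in X\circ_6Y$.
\end{lemma}

\begin{proof}
Let $c'=p(c,a,b)$, $g=p(c,a,a)$, and $w=q(a,b,c)$ (in the order case, $w=a$).

We first collect the relations among these elements. Since $Y=RT$, we have $b\,T\,c$.
\begin{itemize}
\item[(i)] $c'\,Y\,c$, by (in) for $p(c,a,b)$ with $a\,R\,c$ and $b\,T\,c$.
\item[(ii)] $a\,R\,c'$, since $a=p(a,a,b)\,R\,p(c,a,b)=c'$ by $a\,R\,c$.
\item[(iii)] $g\,S\,c'$, since $g=p(c,a,a)\,S\,p(c,a,b)=c'$ by $a\,S\,b$.
\item[(iv)] $b\,Y\,c'$, since $b=p(b,a,b)\,Y\,p(c,a,b)=c'$ by $b\,Y\,c$.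
\item[(v)] $a\,X\,w$, by (out) for $q(a,b,c)$ with $a\,S\,b$ and $a\,R\,c$.
\item[(vi)] $w\,Y\,g$, since $w=q(a,b,c)\,Y\,q(a,c,c)=p(c,a,a)=g$ by $b\,Y\,c$ and
\eqref{eq:pq}.
\end{itemize}
Now we build the path from $a$ to $c$.
\begin{itemize}
\item $a\,X\,p(a,b,c')$, by (out) with $a\,S\,b$ and, from (ii), $a\,R\,c'$.
\item $p(a,b,c')\,Y\,p(a,c',c')$, by (iv); and $p(a,c',c')=q(c',a,a)$ by
\eqref{eq:pq}.
\item $q(c',a,a)\,X\,q(c',w,a)$, by (v).
\item $q(c',w,a)\,Y\,q(c',g,a)$, by (vi).
\item $q(c',g,a)\,X\,c'$, by (in) with $g\,S\,c'$ from (iii) and $a\,R\,c'$ from (ii).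
\item $c'\,Y\,c$, by (i).
\end{itemize}
Altogether,
\[
a\;X\;p(a,b,c')\;Y\;q(c',a,a)\;X\;q(c',w,a)\;Y\;q(c',g,a)\;X\;c'\;Y\;c. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:B}
If $a\,R\,c$, $a\,X\,b$ and $b\,T\,c$, then $(a,c)\in X\circ_6Y$.
\end{lemma}

\begin{proof}
We read everything backward. Apply Lemma~\ref{lem:A} to the relations
$R^{-1},T^{-1},S^{-1}$ in place of $R,S,T$, and to the elements $c,b,a$ in place of
$a,b,c$. With this replacement, $X$ becomes $R^{-1}T^{-1}=Y^{-1}$ and $Y$ becomes
$R^{-1}S^{-1}=X^{-1}$. The hypotheses become $c\,R^{-1}\,a$, $c\,T^{-1}\,b$ and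
$b\,X^{-1}\,a$, which hold. The conclusion is
\[
(c,a)\in Y^{-1}\circ X^{-1}\circ Y^{-1}\circ X^{-1}\circ Y^{-1}\circ X^{-1},
\]
and taking converses reverses the order of the factors:
$(a,c)\in X\circ Y\circ X\circ Y\circ X\circ Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $a\,R\,c$ and $a\,S\,b\,T\,c$. Put $h=p(a,c,c)=q(c,a,a)$, $e=p(a,b,c)$ and
$m=q(c,b,a)$. We verify \eqref{eq:skeleton} and apply the lemmas to its two halves.

\emph{From $a$ to $h$.} We have $a\,R\,h$, since $a=p(a,c,a)\,R\,p(a,c,c)$. Next,
$a\,X\,e$ by (out) for $p(a,b,c)$ with $a\,S\,b$ and $a\,R\,c$. Finally, $e\,T\,h$,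
since $p(a,b,c)\,T\,p(a,c,c)$. By Lemma~\ref{lem:B} applied to $a,e,h$,
$(a,h)\in X\circ_6Y$.

\emph{From $h$ to $c$.} We have $h\,R\,c$, since $p(a,c,c)\,R\,p(c,c,c)=c$. Next,
$h\,S\,m$, since $q(c,a,a)\,S\,q(c,b,a)$. Finally, $m\,Y\,c$ by (in) for $q(c,b,a)$
with $b\,T\,c$ and $a\,R\,c$. By Lemma~\ref{lem:A} applied to $h,m,c$,
$(h,c)\in X\circ_6Y$.

As $X\circ_6Y$ ends with the factor $Y$, the composition of the two halves is
$X\circ_{12}Y$, so $(a,c)\in RS\circ_{12}RT$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:thresholds}]
(i) If $d_1,\dots,d_n$ are directed J\'onsson terms, then so are $d_1,\dots,d_n,d_{n+1}$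
with $d_{n+1}(x,y,z)=z$, because $d_{n+1}(x,y,x)=x$,
$d_n(x,z,z)=z=d_{n+1}(x,x,z)$ and $d_{n+1}(x,z,z)=z$. Hence the case $n\le2$ follows
from Theorem~\ref{thm:two}. The variety of Theorem~\ref{thm:main} has three directed
J\'onsson terms, as shown in the proof of that theorem, and so it has $n$ of them for
each $n\ge3$.

(ii) Adding dummy variables to a near-unanimity term produces near-unanimity terms of
all larger arities: if all but at most one of the entries are equal to $x$, then so are
all but at most one of the entries actually used. So Theorem~\ref{thm:main} gives the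
negative part for all $m\ge5$, and for the positive part we may take $m=4$. If $v$ is a
$4$-ary near-unanimity term, let $d_1(x,y,z)=v(x,x,y,z)$ and $d_2(x,y,z)=v(x,y,z,z)$.
Then $d_1(x,y,x)=v(x,x,y,x)=x$, $d_2(x,y,x)=v(x,y,x,x)=x$, $d_1(x,x,z)=v(x,x,x,z)=x$,
$d_2(x,z,z)=v(x,z,z,z)=z$, and $d_1(x,z,z)=v(x,x,z,z)=d_2(x,x,z)$. So
Theorem~\ref{thm:two} applies.
\end{proof}

\section{Transitive relations in locally finite varieties}

\subsection*{The order case}

Why could the example of Section~3 not be finite? Let $\mathbf A$ be a finite algebra
with directed J\'onsson terms, a compatible linear order $\le$ and a congruence $\tau$,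
and let $b\le a\le c$ with $b\,\tau\,c$. Let $v$ be the \emph{largest} element of the
$\tau$-class of $a$ with $a\le v\le c$. Apply Lemma~\ref{lem:path} to the path
$v\ge b\,\tau\,c$ and $Q={\le}$: there is a path from $v$ to $c$ inside the interval
$[v,c]$ with each step either downward or in $\tau$. This path can never leave $v$: a
downward step from $v$ stays at $v$, since the path is in $[v,c]$, and a $\tau$-step
from $v$ stays at $v$ by the choice of $v$. Hence $v=c$ and $a\,\tau\,c$. So $\tau$
has convex classes. In the algebra $\mathbf M$ of Theorem~\ref{thm:main} the argument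
breaks down at the choice of $v$: the $\tau$-classes are dense, so if $a<c$ and
$\chi(a)\ne\chi(c)$, then the $\tau$-class of $a$ has no largest element in $[a,c]$.

In the order case, $RS\cup RT$ is the relation $\le\cap\,\tau$. For a general transitive
$R$, its role will be played by the transitive closure $U$ of $RS\cup RT$, and the
largest element will be replaced by a $U$-maximal one. The path may now leave $v$, but
maximality always allows us to return.

\subsection*{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:lf}]
By the theorem of~\cite{KKMM} quoted in Section~1, $\mathcal V$ has directed J\'onsson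
terms $d_1,\dots,d_n$ for some $n$. Let $a\,R\,c$ and $a\,S\,b\,T\,c$ in an algebra in
$\mathcal V$. The subalgebra generated by $a,b,c$ is a quotient of the free algebra on
$3$ generators. Replacing the algebra by this subalgebra $\mathbf A$, and $R,S,T$ by
their restrictions, we may assume that $|A|\le N$; the restriction of $R$ is still
transitive.

Let $U$ be the transitive closure of $RS\cup RT$. It is a preorder, and $U\subseteq R$
since $R$ is transitive. Let $D$ be the set of all $v\in A$ such that
\begin{itemize}
\item $a\,U\,v$ and $v\,R\,c$, and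
\item there is a path from $v$ to $c$ with all steps in $S\cup T$.
\end{itemize}
Then $a\in D$. Since $D$ is finite and nonempty, it has a $U$-maximal element: a
$v\in D$ such that $v'\in D$ and $v\,U\,v'$ imply $v'\,U\,v$. Fix such a $v$ and a path
$v=v_0,\dots,v_m=c$ with steps in $S\cup T$. Lemma~\ref{lem:path}, with $P=S$ or $P=T$
according to the step and with $Q=R$, yields a path
$v=w_0,w_1,\dots,w_M=c$ such that
\[
(w_l,w_{l+1})\in S\cup T\quad(0\le l<M),\qquad
v\,R\,w_l\,R\,c\quad(0\le l\le M);
\]
for equal consecutive entries the first condition holds by reflexivity.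

We show by induction on $l$ that $v\,U\,w_l\,U\,v$. This is clear for $l=0$. Suppose
it holds for some $l<M$. From $w_l\,U\,v$ we get $w_l\,R\,v$; together with
$v\,R\,w_{l+1}$ and the transitivity of $R$, this gives $w_l\,R\,w_{l+1}$. Hence
$(w_l,w_{l+1})\in RS\cup RT$, and $v\,U\,w_l\,U\,w_{l+1}$. It follows that
$w_{l+1}\in D$: we have $a\,U\,v\,U\,w_{l+1}$ and $w_{l+1}\,R\,c$, and
$w_{l+1},\dots,w_M=c$ is a path with steps in $S\cup T$. By the maximality of $v$,
$w_{l+1}\,U\,v$.

For $l=M$ we obtain $v\,U\,c$, hence $a\,U\,c$. A shortest path from $a$ to $c$ with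
steps in $RS\cup RT$ does not repeat elements, so it has at most $N-1$ steps, and each
step is in $RS\circ RT$ by reflexivity. By reflexivity again, $(a,c)\in RS\circ_{2N}RT$.
\end{proof}

\begin{remark}
Transitivity of $R$ is used twice: for $U\subseteq R$, and to pass from
$w_l\,R\,v\,R\,w_{l+1}$ to $w_l\,R\,w_{l+1}$. Finiteness is used for the existence of
$v$ and for the bound on $k$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{KKMM} Kazda, Kozik, McKenzie and Moore, Absorption and directed J\'onsson
terms, in \emph{Don Pigozzi on Abstract Algebraic Logic, Universal Algebra, and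
Computer Science}, Springer, 2018.

\bibitem{Lip} Paolo Lipparini, On the J\'onsson distributivity spectrum,
arXiv:1702.05353 (2017).
\end{thebibliography}

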